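\title{A linear lower bound for nodal intersections on the flat torus}

\begin{abstract}
Let $\mathcal C$ be a compact $C^2$ curve with nowhere-zero curvature on the torus $\mathbb T^2=\mathbb R^2/2\pi\mathbb Z^2$. We prove that every real Laplace eigenfunction $F\not\equiv0$ with large eigenvalue $\lambda^2$ changes sign at least $c\lambda$ times along $\mathcal C$, with $c>0$ depending only on $\mathcal C$. The order $\lambda$ is optimal. The main ingredient is the uniform restriction bound $\int_{\mathcal C}|F|^4\le C\|F\|_2^4$. It follows from a bound on quadruples of lattice points on a circle whose sum is nearly zero, which we prove by the geometry of numbers and a rigidity property of integer points on two circles.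
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathbb T^2=\mathbb R^2/2\pi\mathbb Z^2$ be the standard torus, and let $\mathcal C\subset\mathbb T^2$ be a smooth compact curve, closed or an arc with endpoints, of finite positive length and nowhere-zero curvature. Let $F\not\equiv0$ be a real-valued eigenfunction of the Laplacian, $-\Delta F=\lambda^2F$ with $\lambda>0$. The number of \emph{nodal intersections} is
\[
N_{F,\mathcal C}=\#\{x\in\mathcal C:\ F(x)=0\}.
\]
How small can it be when $\lambda$ is large?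

The eigenfunctions are explicit. Let $E=\{\xi\in\mathbb Z^2:|\xi|=\lambda\}$. Then $\lambda^2$ is an eigenvalue exactly when $E\ne\emptyset$, and the eigenfunctions are the sums $F(x)=\sum_{\xi\in E}a_\xi e^{i\xi\cdot x}$ of plane waves of wavelength $2\pi/\lambda$. A single real wave suggests the answer.

\begin{example}\label{ex:wave}
Let $\xi=\lambda(\cos\theta_\xi,\sin\theta_\xi)\in E$ and $F(x)=\cos(\xi\cdot x)$. Along an arc of $\mathcal C$, let $\gamma(t)$ be a unit-speed parametrization with $\gamma'=(\cos\theta,\sin\theta)$, so that $\theta'$ is the curvature and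
\[
\frac{d}{dt}\,\xi\cdot\gamma(t)=\lambda\cos(\theta(t)-\theta_\xi).
\]
Cut $\mathcal C$ into $M=M(\mathcal C)$ arcs on each of which $\theta$ varies by at most $\pi/4$. On each arc $\theta$ is strictly monotone, so the derivative above has at most one zero, and the phase $\xi\cdot\gamma$ has at most two strictly monotone pieces. On a piece over which the phase varies by $V$, it meets $\frac\pi2+\pi\mathbb Z$ at most $V/\pi+1$ times, and at least $V/\pi-1$ times in the interior of the piece. The total variation of the phase on $\mathcal C$ is at most $\lambda|\mathcal C|$, where $|\mathcal C|$ is the length. Since $\lambda\ge1$,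
\[
N_{F,\mathcal C}\le\lambda|\mathcal C|/\pi+2M\le C\lambda .
\]
In the other direction, the variation on one arc is $\lambda\int|\cos(\theta(t)-\theta_\xi)|\,dt$. The integral is a positive, continuous, periodic function of $\theta_\xi$, so it has a positive minimum $c$, and $F$ changes sign at least $c\lambda/\pi-2$ times along the arc.
\end{example}

So one guesses that $N_{F,\mathcal C}$ is at least of order $\lambda$, a fixed proportion of the number of wavelengths that fit on $\mathcal C$. Some curvature hypothesis is needed: $\cos(nx_2)$ has $\lambda=n$ and equals $1$ on a segment of the line $x_2=0$. So is largeness of $\lambda$: the function $\cos x_1$ has no zero on an arc inside the strip $|x_1|<1$. The difficulty is that the number of waves is unbounded; for $\lambda^2=5^k$ the set $E$ contains the $k+1$ distinct Gaussian integers $(2+i)^j(2-i)^{k-j}$. Many waves might conspire so that the restriction of $F$ to $\mathcal C$ concentrates on a small set, or keeps one sign over long stretches.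

Integrals over $\mathcal C$ are taken with respect to arc length, $\|F\|_2^2=\int_{\mathbb T^2}|F|^2\,dx$, and the constants implied by $\ll$ and $\gg$ depend only on $\mathcal C$. The following facts are known. For smooth $\mathcal C$ with nonvanishing curvature one has the uniform restriction bound $\int_{\mathcal C}|F|^2\gg\|F\|_2^2$. If $\mathcal C$ is also real analytic, this gives the upper bound $N_{F,\mathcal C}\ll\lambda$. For smooth $\mathcal C$ with nonvanishing curvature one has the lower bound $N_{F,\mathcal C}\gg\lambda^{1-o(1)}$. The problem, which comes from Bourgain and Rudnick \cite{BR}, is the conjecture that the lower bound has the same order as the upper bound: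
\[
N_{F,\mathcal C}\gg\lambda
\]
for all sufficiently large $\lambda$ such that $\lambda^2$ is an eigenvalue, uniformly in $F$.

\subsection{Results}

We prove the conjecture, counting only sign changes. Two derivatives of the curve suffice. In both theorems $\mathcal C\subset\mathbb T^2$ is a compact $C^2$ curve, closed or an arc, of finite positive length and nowhere-zero curvature.

\begin{theorem}\label{thm:sign}
There are $c>0$ and $\lambda_0$, depending only on $\mathcal C$, such that for $\lambda\ge\lambda_0$ every real eigenfunction $F\not\equiv0$ with $-\Delta F=\lambda^2F$ takes both signs on each of at least $c\lambda$ pairwise non-overlapping subarcs of $\mathcal C$. In particular $N_{F,\mathcal C}\ge c\lambda$.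
\end{theorem}

\begin{theorem}\label{thm:L4}
There is a constant $C$, depending only on $\mathcal C$, such that for all eigenvalues $\lambda^2>0$ and all complex eigenfunctions $F$ with $-\Delta F=\lambda^2F$,
\[
\int_{\mathcal C}|F|^4\le C\|F\|_2^4 .
\]
\end{theorem}

By Example \ref{ex:wave}, the order $\lambda$ in Theorem \ref{thm:sign} is optimal for every $\mathcal C$ and every eigenvalue. If $\mathcal C$ is real analytic, Theorem \ref{thm:sign} and the upper bound quoted above give $N_{F,\mathcal C}\asymp\lambda$ uniformly in $F$, for $\lambda$ large. The proofs use none of the quoted facts.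

\subsection{Plan of the proof}

If a real function $f$ keeps one sign on an interval $I$, then $|\int_If|=\int_I|f|$. Cut the curve into windows of length $K/\lambda$, with $K$ a large constant. Oscillation makes the integrals of $F$ over the windows small in total, while $\int_{\mathcal C}|F|$ is comparable to $\|F\|_2$. Hence most of the $L^1$ mass lies on windows with a sign change, and an $L^2$ upper bound shows that there are many of them. The $L^1$ lower bound is where Theorem \ref{thm:L4} enters, through H\"older's inequality. Sections \ref{sec:arcs} and \ref{sec:sign} carry this out.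

The rest of the paper proves Theorem \ref{thm:L4}. Expanding $F^4$ and using curvature leaves only the quadruples $p_1,\dots,p_4\in E$ with $|p_1+p_2+p_3+p_4|\le\lambda^\eta$, for a small fixed $\eta$. Section \ref{sec:fourth} reduces their contribution to Proposition \ref{prop:pairs}: near a given chord of the circle, a bounded number of chords with endpoints in $E$ are almost equal to it as vectors. Section \ref{sec:minkowski} shows by Minkowski's theorem that such chords have small integer coordinates in a suitable frame. Section \ref{sec:rigidity} shows that many points with small integer coordinates cannot lie on two circles that are as flat as ours.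

\subsection{Notation}

We identify $\mathbb R^2=\mathbb C$ and $\mathbb Z^2=\mathbb Z[i]$, so that $v\cdot x=\operatorname{Re}(\bar vx)$. Thus $E=\{\xi\in\mathbb Z[i]:|\xi|=\lambda\}=-E$. Put
\[
\nu=\#E,\qquad \|a\|^2=\sum_{\xi\in E}|a_\xi|^2 ,
\]
so that $\|F\|_2^2=4\pi^2\|a\|^2$ and, by the Cauchy--Schwarz inequality, $\sup|F|\le\sum|a_\xi|\le\nu^{1/2}\|a\|$. The number of representations of an integer $n\ge1$ as a sum of two squares is at most four times the number of divisors of $n$, which is $O_\tau(n^\tau)$ for every $\tau>0$. Since $\lambda^2\in\mathbb Z$, this gives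
\begin{equation}\label{eq:divisor}
\nu\,\lambda^{-\tau}\to0\quad\text{as }\lambda\to\infty,\qquad\text{for every fixed }\tau>0 .
\end{equation}
Constants $c,C,C_0,\dots>0$ depend only on the curve unless they are called absolute. ``For $\lambda$ large'' means that $\lambda^2$ is an eigenvalue and $\lambda$ exceeds such a constant.

\section{Short arcs and the $L^2$ norm}\label{sec:arcs}

\subsection{Short arcs}

A \emph{short arc} is a subarc $\Gamma\subset\mathcal C$ with a unit-speed $C^2$ parametrization $\gamma:[0,L]\to\mathbb R^2$ of a lift, such that $0<L\le1$, $\gamma'=e^{i\theta(t)}$ with $\theta\in C^1$, and $\theta$ ranges over an interval of length at most $\pi/4$. The curvature is continuous and nonzero on a compact curve, so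
\[
0<\kappa_0\le|\theta'|\le\kappa_1 ,
\]
the function $\theta$ is strictly monotone, and $\mathcal C$ is a union of finitely many short arcs. If $\theta_*$ is the midpoint of the range of $\theta$, then $\gamma'\cdot e^{i\theta_*}\ge\cos(\pi/8)>0$, so $\gamma$ is injective. Since $|\gamma(t)-\gamma(t')|\le1<2\pi$, it is injective modulo $2\pi\mathbb Z^2$. It suffices to prove Theorem \ref{thm:sign} for one short arc, and Theorem \ref{thm:L4} for each short arc of a finite cover. We fix a short arc and write $f(t)=F(\gamma(t))$.

\subsection{Oscillatory integrals}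

We use two standard bounds for a real $C^2$ phase $\psi$ on a closed interval $I$. If $\psi'\ne0$ on $I$, integrating $e^{i\psi}=(e^{i\psi})'/(i\psi')$ by parts gives
\begin{equation}\label{eq:nonstat}
\Bigl|\int_Ie^{i\psi}\Bigr|\le\frac2{\min_I|\psi'|}+\int_I\frac{|\psi''|}{\psi'^2}.
\end{equation}
If $|\psi''|\ge\rho>0$ on $I$, van der Corput's second-derivative test gives $|\int_Ie^{i\psi}|\le8\rho^{-1/2}$.

\begin{lemma}\label{lem:osc}
Let $v\in\mathbb R^2$ with $|v|\ge1$, let $I\subset[0,L]$ be a closed interval and let $A\in C^1(I)$. Then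
\[
\Bigl|\int_Ie^{iv\cdot\gamma(t)}A(t)\,dt\Bigr|\le C_0|v|^{-1/2}\Bigl(\sup_I|A|+\int_I|A'|\Bigr).
\]
\end{lemma}

\begin{proof}
Write $v=|v|e^{i\theta_v}$ and $\psi=v\cdot\gamma$. Then $\psi'=|v|\cos(\theta-\theta_v)$ and $\psi''=-|v|\theta'\sin(\theta-\theta_v)$. We first bound $\int_{I'}e^{i\psi}$ for subintervals $I'\subset I$.

Suppose that $|\cos(\theta-\theta_v)|\ge\sin(\pi/8)$ on all of $I$. Then \eqref{eq:nonstat} gives the bound $2/(|v|\sin(\pi/8))+\kappa_1L/(|v|\sin^2(\pi/8))\le C|v|^{-1}\le C|v|^{-1/2}$. Otherwise, at some point of $I$ the number $\theta-\theta_v$ is within $\pi/8$ of a point of $\frac\pi2+\pi\mathbb Z$. As $\theta$ varies by at most $\pi/4$, it stays within $3\pi/8$ of that point on all of $I$. Then $|\psi''|\ge\cos(3\pi/8)\kappa_0|v|$, and van der Corput's test gives the bound $C|v|^{-1/2}$. This is the case that needs nonzero curvature.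

Let $I=[\alpha,\beta]$ and $\Phi(t)=\int_\alpha^te^{i\psi}$, so $|\Phi|\le C_0|v|^{-1/2}$ on $I$. Then $\int_Ie^{i\psi}A=A(\beta)\Phi(\beta)-\int_IA'\Phi$, and the claim follows.
\end{proof}

Lemma \ref{lem:osc} and \eqref{eq:divisor} combine into a principle that we use three times. In a sum of at most $\nu^{O(1)}$ oscillatory integrals, the terms with frequency larger than a fixed power $\lambda^\tau$ are negligible all together, however small $\tau$ is. Only small frequencies need arithmetic.

\subsection{Spacing of lattice points and the $L^2$ norm}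

For the $L^2$ norm the frequencies are differences $\xi-\xi'$, and the arithmetic is a spacing property of $E$.

\begin{lemma}\label{lem:spacing}
For $\lambda>2^{20}$, every closed disc of radius $2\lambda^{1/4}$ contains at most two points of $E$.
\end{lemma}

\begin{proof}
Three distinct points of a circle are not collinear, so three points of $E$ span a lattice triangle, whose area is at least $\frac12$. A triangle with sides $s_1,s_2,s_3$ and circumradius $\lambda$ has area $s_1s_2s_3/(4\lambda)$. Hence some side is at least $(2\lambda)^{1/3}$, which exceeds the diameter $4\lambda^{1/4}$ of the disc when $\lambda^{1/4}>32$.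
\end{proof}

\begin{proposition}\label{prop:L2}
There is $\delta\in(0,\frac12]$, depending only on $\Gamma$, such that for $\lambda$ large and $F$ real,
\begin{equation}\label{eq:L2}
\tfrac{\delta L}2\|a\|^2\le\int_0^Lf^2\,dt\le3L\|a\|^2 .
\end{equation}
\end{proposition}

\begin{proof}
Call distinct points of $E$ \emph{neighbors} if their distance is at most $\lambda^{1/4}$. By Lemma \ref{lem:spacing}, applied to a disc centered at a point of $E$, each point has at most one neighbor. The relation is symmetric, so $E$ splits into clusters of one or two points, and points of distinct clusters are more than $\lambda^{1/4}$ apart.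

Two neighbors need not be nearly orthogonal on $\Gamma$, so we show that they are not nearly proportional. Let $G(v)=\int_0^Le^{iv\cdot\gamma}\,dt$ for $0\ne v\in\mathbb Z^2$. If $|G(v)|=L$, then equality holds in the triangle inequality, so $e^{iv\cdot\gamma}$ is constant. Then $v\cdot\gamma'=|v|\cos(\theta-\theta_v)\equiv0$ and $\theta$ is constant, contrary to $\theta'\ne0$. So $|G(v)|<L$ for every $v$. By Lemma \ref{lem:osc}, $|G(v)|\le L/2$ for all but finitely many $v$. Hence $|G(v)|\le(1-\delta)L$ for all $0\ne v\in\mathbb Z^2$, for some $\delta\in(0,\frac12]$.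

For a cluster $\{\xi,\xi'\}$ we have
\[
\int_0^L|a_\xi e^{i\xi\cdot\gamma}+a_{\xi'}e^{i\xi'\cdot\gamma}|^2dt=L(|a_\xi|^2+|a_{\xi'}|^2)+2\operatorname{Re}\bigl(a_\xi\overline{a_{\xi'}}G(\xi-\xi')\bigr),
\]
and the last term is at most $(1-\delta)L(|a_\xi|^2+|a_{\xi'}|^2)$ in absolute value. So the left side lies between $\delta L$ and $2L$ times $|a_\xi|^2+|a_{\xi'}|^2$. For a cluster of one point the factor is $L$. By Lemma \ref{lem:osc}, the cross terms between distinct clusters total at most $C_0\lambda^{-1/8}(\sum|a_\xi|)^2\le C_0\lambda^{-1/8}\nu\|a\|^2$, which is at most $\frac{\delta L}2\|a\|^2$ for $\lambda$ large by \eqref{eq:divisor}.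
\end{proof}

\section{From the $L^4$ bound to sign changes}\label{sec:sign}

In this section $F\not\equiv0$ is real, and we deduce Theorem \ref{thm:sign} from Theorem \ref{thm:L4}, which we use in the form
\begin{equation}\label{eq:L4}
\int_0^Lf^4\,dt\le C_1\|a\|^4 .
\end{equation}

\subsection{The $L^1$ norm}

The identity $|\int_If|=\int_I|f|$ compares local averages with the $L^1$ norm, so we need a lower bound for $\int|f|$. The bound $\int f^2\le\sup|f|\int|f|$ gives only $c\,\nu^{-1/2}\|a\|$, and $\nu$ is unbounded. The fourth moment removes this loss. By H\"older's inequality with exponents $\frac32$ and $3$,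
\[
\int_0^Lf^2=\int_0^L|f|^{2/3}|f|^{4/3}\le\Bigl(\int_0^L|f|\Bigr)^{2/3}\Bigl(\int_0^Lf^4\Bigr)^{1/3},
\]
so \eqref{eq:L2} and \eqref{eq:L4} give, for $\lambda$ large,
\begin{equation}\label{eq:L1}
\int_0^L|f|\,dt\ge c_2\|a\|,\qquad c_2=(\delta L/2)^{3/2}C_1^{-1/2}.
\end{equation}

\subsection{Local averages}

Let $K\ge16$ be a parameter, to be fixed at the end in terms of $\Gamma$. The constants $C_2,C_3,C_4$ below do not depend on $K$; the threshold for $\lambda$ does. Put $h=K/\lambda$, and for $t\in[0,L-h]$ let
\[
g(t)=\int_0^hf(t+s)\,ds=\sum_{\xi\in E}a_\xi m_\xi(t),\qquad m_\xi(t)=\int_0^he^{i\xi\cdot\gamma(t+s)}\,ds .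
\]
Norms $\|\cdot\|_{L^2}$ and inner products are taken on $[0,L-h]$. We want to gain a negative power of $K$ over the trivial bound $|m_\xi|\le h$. Along the curve, the wave $e^{i\xi\cdot x}$ has local frequency $\lambda\cos(\theta(t)-\theta_\xi)$. Where $|\cos(\theta-\theta_\xi)|>\mu$, the phase advances by at least about $\mu K$ over a window, and the average is small if $\mu K$ is large. Where the tangent is nearly orthogonal to $\xi$ there is no gain, but curvature confines this to a set of measure $O(\mu)$. We take $\mu=K^{-1/2}$.

\begin{lemma}\label{lem:m}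
For $\lambda\ge\lambda_0(K)$ and every $\xi\in E$, $\ \|m_\xi\|_{L^2}^2\le C_2h^2K^{-1/2}$.
\end{lemma}

\begin{proof}
Let $\mu=K^{-1/2}\le\frac14$ and $\xi=\lambda e^{i\theta_\xi}$. Call $t$ \emph{bad} if $|\cos(\theta(t)-\theta_\xi)|\le\mu$, that is, if $\theta(t)-\theta_\xi$ is within $\arcsin\mu\le\pi\mu/2\le\pi/8$ of $\frac\pi2+\pi\mathbb Z$. These neighborhoods of the points of $\frac\pi2+\pi\mathbb Z$ are at least $3\pi/4$ apart, and $\theta$ varies by at most $\pi/4$, so only one of them is met. It has length at most $\pi\mu$, and $|\theta'|\ge\kappa_0$, so the bad set has measure at most $\pi\mu/\kappa_0$. On it we use $|m_\xi|\le h$.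

Let $t$ be not bad and put $\varphi(s)=\xi\cdot\gamma(t+s)$ for $s\in[0,h]$. Since $|\theta(t+s)-\theta(t)|\le\kappa_1h$, we have $|\varphi'|\ge\lambda(\mu-\kappa_1h)=\lambda\mu-\kappa_1K\ge\lambda\mu/2$ for $\lambda$ large. Also $|\varphi''|\le\lambda\kappa_1$. By \eqref{eq:nonstat},
\[
|m_\xi(t)|\le\frac4{\lambda\mu}+\frac{4h\kappa_1}{\lambda\mu^2}=h\Bigl(4K^{-1/2}+\frac{4\kappa_1K}\lambda\Bigr)\le5hK^{-1/2}
\]
for $\lambda$ large. Hence $\|m_\xi\|_{L^2}^2\le\pi h^2K^{-1/2}/\kappa_0+25Lh^2K^{-1}\le C_2h^2K^{-1/2}$ with $C_2=\pi/\kappa_0+25$.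
\end{proof}

The bad set depends on $\xi$, so there is no pointwise bound for $g$. Almost orthogonality lets us add the bounds of Lemma \ref{lem:m} in $L^2$.

\begin{lemma}\label{lem:g}
For $\lambda\ge\lambda_0(K)$, $\ \|g\|_{L^2}^2\le C_3h^2K^{-1/2}\|a\|^2$.
\end{lemma}

\begin{proof}
Write $m_\xi(t)=e^{i\xi\cdot\gamma(t)}n_\xi(t)$ with $n_\xi(t)=\int_0^he^{i\xi\cdot(\gamma(t+s)-\gamma(t))}ds$. The factor $n_\xi$ varies slowly: it is $C^1$, $|n_\xi|\le h$, and since $|\gamma''|=|\theta'|\le\kappa_1$,
\[
|n_\xi'(t)|\le\int_0^h\lambda|\gamma'(t+s)-\gamma'(t)|\,ds\le h\cdot\lambda\kappa_1h=\kappa_1Kh .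
\]
Expand $\|g\|_{L^2}^2=\sum_{\xi,\xi'}a_\xi\overline{a_{\xi'}}\langle m_\xi,m_{\xi'}\rangle$. If $|\xi-\xi'|>\lambda^{1/4}$, apply Lemma \ref{lem:osc} with $v=\xi-\xi'$ and $A=n_\xi\overline{n_{\xi'}}$, for which $|A|\le h^2$ and $|A'|\le2\kappa_1Kh^2$. This gives $|\langle m_\xi,m_{\xi'}\rangle|\le C_0(1+2\kappa_1K)h^2\lambda^{-1/8}$. These pairs contribute at most $C_0(1+2\kappa_1K)\nu\lambda^{-1/8}h^2\|a\|^2$, which is at most $h^2K^{-1/2}\|a\|^2$ for $\lambda$ large by \eqref{eq:divisor}. If $|\xi-\xi'|\le\lambda^{1/4}$, including $\xi=\xi'$, we use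
\[
|a_\xi a_{\xi'}\langle m_\xi,m_{\xi'}\rangle|\le\tfrac12\bigl(|a_\xi|^2\|m_\xi\|_{L^2}^2+|a_{\xi'}|^2\|m_{\xi'}\|_{L^2}^2\bigr).
\]
By Lemma \ref{lem:spacing} each $\xi$ has at most two such $\xi'$ and each $\xi'$ at most two such $\xi$. So these pairs contribute at most $2\sum|a_\xi|^2\|m_\xi\|_{L^2}^2\le2C_2h^2K^{-1/2}\|a\|^2$. Take $C_3=2C_2+1$.
\end{proof}

\subsection{Proof of Theorem \ref{thm:sign}}

Lemma \ref{lem:g} controls $g$ on average over the position of the window, so we choose the partition by averaging over its offset. Let $J=\lfloor L/h\rfloor-1$, so that $L-2h<Jh\le L-h$. By the Cauchy--Schwarz inequality and Lemma \ref{lem:g},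
\[
\int_0^h\sum_{j=0}^{J-1}|g(y+jh)|\,dy=\int_0^{Jh}|g|\le L^{1/2}\|g\|_{L^2}\le C_4hK^{-1/4}\|a\|,\qquad C_4=C_3^{1/2}.
\]
So for some $y\in[0,h]$ the intervals $I_j=[y+jh,\,y+(j+1)h]\subset[0,L]$, $0\le j<J$, satisfy
\[
\sum_{j=0}^{J-1}\Bigl|\int_{I_j}f\,dt\Bigr|\le C_4K^{-1/4}\|a\| .
\]
Fix $K\ge16$ with $C_4K^{-1/4}\le c_2/4$. Let $\mathcal J$ be the set of $j$ such that $f$ takes both a positive and a negative value on $I_j$. We split the lower bound \eqref{eq:L1} into three parts.

The part of $[0,L]$ not covered by the $I_j$ has length $L-Jh\le2h$. By the Cauchy--Schwarz inequality and \eqref{eq:L2}, the integral of $|f|$ over it is at most $(2h)^{1/2}(3L)^{1/2}\|a\|\le\frac{c_2}4\|a\|$ for $\lambda$ large. For $j\notin\mathcal J$ we have $\int_{I_j}|f|=|\int_{I_j}f|$, so these intervals carry at most $\frac{c_2}4\|a\|$ in total. What remains satisfies, again by the Cauchy--Schwarz inequality and \eqref{eq:L2},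
\[
\frac{c_2}2\|a\|\le\sum_{j\in\mathcal J}\int_{I_j}|f|\,dt\le(h\,\#\mathcal J)^{1/2}(3L)^{1/2}\|a\| .
\]
Since $\|a\|>0$,
\[
\#\mathcal J\ge\frac{c_2^2}{12Lh}=\frac{c_2^2}{12LK}\,\lambda .
\]
The intervals $I_j$ have disjoint interiors and $\gamma$ is injective modulo $2\pi\mathbb Z^2$, so the subarcs $\gamma(I_j)$, $j\in\mathcal J$, do not overlap. By the intermediate value theorem, $f$ has a zero in the interior of each such $I_j$, and these zeros give distinct points of $\mathcal C$. All constants depend only on $\Gamma$, hence only on $\mathcal C$. \qed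

\section{The fourth moment and near-additive quadruples}\label{sec:fourth}

\subsection{An identity for four points on a circle}

Let $p_1,\dots,p_4\in E$, viewed as complex numbers, and let $\sigma_1=\sum p_j$ and $\sigma_3=\sum_{j<k<l}p_jp_kp_l$. Expanding the product gives
\[
(p_1+p_2)(p_1+p_3)(p_1+p_4)=p_1^3+p_1^2(p_2+p_3+p_4)+p_1(p_2p_3+p_2p_4+p_3p_4)+p_2p_3p_4 ,
\]
which is $p_1^2\sigma_1+\sigma_3$. On the circle $p_j^{-1}=\bar p_j/\lambda^2$, so $\sigma_3=p_1p_2p_3p_4\sum p_j^{-1}=p_1p_2p_3p_4\,\bar\sigma_1/\lambda^2$ has modulus $\lambda^2|\sigma_1|$. Therefore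
\begin{equation}\label{eq:product}
|p_1+p_2|\,|p_1+p_3|\,|p_1+p_4|\le2\lambda^2\,|p_1+p_2+p_3+p_4| .
\end{equation}

The model case is the integral over the whole torus. For real $F$, orthogonality gives $\int_{\mathbb T^2}F^4=4\pi^2\sum_{\sigma_1=0}a_{p_1}a_{p_2}a_{p_3}a_{p_4}$. If $\sigma_1=0$, then \eqref{eq:product} forces $p_1+p_j=0$ for some $j$, and the other two points are then opposite as well. There are three choices of $j$, each contributing at most $(\sum|a_pa_{-p}|)^2\le\|a\|^4$, so $\int_{\mathbb T^2}F^4\le12\pi^2\|a\|^4$. On a curve, Lemma \ref{lem:osc} replaces orthogonality, and it discards only the quadruples with $|\sigma_1|>\lambda^\eta$. For the others, \eqref{eq:product} still gives some information.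

\begin{lemma}\label{lem:quad}
Let $0<\eta\le1/100$, $\lambda\ge3$, and $p_1,\dots,p_4\in E$ with $|p_1+p_2+p_3+p_4|\le\lambda^\eta$. Let $s_a,s_b,s_c$ be the numbers $p_1+p_2$, $p_1+p_3$, $p_1+p_4$, ordered so that $|s_a|\le|s_b|\le|s_c|$. Then $|s_a||s_b|\le2\lambda^{1+\eta}$.
\end{lemma}

\begin{proof}
By \eqref{eq:product}, $|s_as_bs_c|\le2\lambda^{2+\eta}$. Moreover
\[
\sum_{j=2}^4|p_1+p_j|^2=6\lambda^2+2\operatorname{Re}\bar p_1(\sigma_1-p_1)=4\lambda^2+2\operatorname{Re}\bar p_1\sigma_1\ge4\lambda^2-2\lambda^{1+\eta}\ge3\lambda^2,
\]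
so $|s_c|\ge\lambda$.
\end{proof}

\subsection{Nearly equal chords}

If $|s_a|\le\lambda^{1/4}$, the quadruple consists of two nearly opposite pairs, and Lemma \ref{lem:spacing} handles it as in the model case. But Lemma \ref{lem:quad} also allows $|s_a|$ and $|s_b|$ both near $\lambda^{1/2}$. Say $s_a=p_1+p_3$ and $s_b=p_1+p_2$. Then $p_1,-p_2,-p_3,p_4$ form a near parallelogram: the chord from $-p_2$ to $p_1$ and the chord from $p_4$ to $-p_3$ differ, as vectors, by $\sigma_1$. Given one chord, we must bound the number of possible second chords by an absolute constant.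

Geometry alone does not do this. Let $z_0,w_0$ lie on the circle, $S=z_0-w_0$, and rotate: $(z,w)=(\zeta z_0,\zeta w_0)$ with $|\zeta|=1$. Then $|z-w-S|=|\zeta-1||S|=|z-z_0||S|/\lambda$, so every $z$ on the circle within $\lambda^{1+\eta}/|S|$ of $z_0$ is an endpoint of a chord within $\lambda^\eta$ of $S$. For $|S|\approx\lambda^{1/2}$ this arc is far longer than the scale of Lemma \ref{lem:spacing}. A simple count does not suffice either. A nonzero vector is a chord of a circle in at most two ways, and $z-w$ takes $O(\lambda^{2\eta})$ values in $\mathbb Z[i]$; for $|S|>\lambda^\eta$ this bounds the number of chords by $O(\lambda^{2\eta})$, which is unbounded. The following proposition is the arithmetic core of the paper. Put $r=2^{15}$.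

\begin{proposition}\label{prop:pairs}
There are absolute constants $\eta\in(0,1/100]$ and $\lambda_1$ such that the following holds for $\lambda\ge\lambda_1$. Let $z_0,w_0\in E$ and $S=z_0-w_0$ with $1\le|S|\le\lambda$, and put $T=\min(2|S|,\,4\lambda^{1+\eta}/|S|)$. Then the set $\mathcal P$ of pairs $(z,w)\in E^2$ with
\[
|z-w-S|\le\lambda^\eta,\qquad|z-z_0|\le T
\]
has fewer than $r$ elements.
\end{proposition}

The two terms in $T$ reflect the two inequalities $|s_a|\le|s_b|$ and $|s_a||s_b|\le2\lambda^{1+\eta}$. Together they give $T^2\le8\lambda^{1+\eta}$, so all of the points $z$ lie on an arc that is very short compared with the radius.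

\subsection{Proof of Theorem \ref{thm:L4}, given Proposition \ref{prop:pairs}}

The real and imaginary parts of an eigenfunction are eigenfunctions or zero, $|F|^4\le2((\operatorname{Re}F)^4+(\operatorname{Im}F)^4)$, and $\|\operatorname{Re}F\|_2^4+\|\operatorname{Im}F\|_2^4\le\|F\|_2^4$. So we may take $F$ real and prove \eqref{eq:L4}. Eigenvalues are integers, so finitely many lie below any given bound, and for these $\int_0^Lf^4\le\nu^2\|a\|^4$ suffices. Let $\lambda$ be large and let $\eta$ be as in Proposition \ref{prop:pairs}.

Let $\mathcal S$ be the set of $(p_1,\dots,p_4)\in E^4$ with $|\sigma_1|\le\lambda^\eta$, and for $\mathcal A\subset\mathcal S$ let $\Sigma(\mathcal A)=\sum_{\mathcal A}|a_{p_1}a_{p_2}a_{p_3}a_{p_4}|$. Expand $f^4=\sum a_{p_1}a_{p_2}a_{p_3}a_{p_4}e^{i\sigma_1\cdot\gamma}$. By Lemma \ref{lem:osc} outside $\mathcal S$ and the trivial bound on $\mathcal S$,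
\[
\int_0^Lf^4\,dt\le L\,\Sigma(\mathcal S)+C_0\lambda^{-\eta/2}\Bigl(\sum|a_\xi|\Bigr)^4 .
\]
The last term is at most $C_0\nu^2\lambda^{-\eta/2}\|a\|^4\le\|a\|^4$ for $\lambda$ large, by \eqref{eq:divisor}. For distinct $j,k\in\{2,3,4\}$ define
\begin{align*}
\mathcal A_j&=\{p\in\mathcal S:\ |p_1+p_j|\le\lambda^{1/4}\},\\
\mathcal B_{jk}&=\{p\in\mathcal S:\ \lambda^{1/4}<|p_1+p_j|\le|p_1+p_k|,\ \ |p_1+p_j||p_1+p_k|\le2\lambda^{1+\eta}\}.
\end{align*}
By Lemma \ref{lem:quad} these nine sets cover $\mathcal S$. Permuting $p_2,p_3,p_4$ gives $\Sigma(\mathcal S)\le3\Sigma(\mathcal A_2)+6\Sigma(\mathcal B_{32})$.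

\emph{The set $\mathcal A_2$.} Here $|p_1+p_2|\le\lambda^{1/4}$ and $|p_3+p_4|\le\lambda^{1/4}+\lambda^\eta\le2\lambda^{1/4}$. By Lemma \ref{lem:spacing}, for each $p\in E$ at most two $q\in E$ satisfy $|p+q|\le2\lambda^{1/4}$. With $|a_pa_q|\le\frac12(|a_p|^2+|a_q|^2)$ this gives $\sum_{|p+q|\le2\lambda^{1/4}}|a_pa_q|\le2\|a\|^2$. Hence $\Sigma(\mathcal A_2)\le4\|a\|^4$.

\emph{The set $\mathcal B_{32}$.} Put $S=p_1+p_2$ and $S'=p_3+p_4$. On $\mathcal B_{32}$,
\[
\lambda^{1/4}<|p_1+p_3|\le|S|,\qquad|p_1+p_3||S|\le2\lambda^{1+\eta},\qquad\text{so}\quad\lambda^{1/4}<|S|<2\lambda^{3/4+\eta}.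
\]
Since $|a_{p_1}a_{p_2}a_{p_3}a_{p_4}|\le\frac12(|a_{p_1}a_{p_2}|^2+|a_{p_3}a_{p_4}|^2)$ and $\sum_{p,q}|a_pa_q|^2=\|a\|^4$, we get $\Sigma(\mathcal B_{32})\le r\|a\|^4$ once we know that each pair $(p_1,p_2)$ and each pair $(p_3,p_4)$ occurs in fewer than $r$ elements of $\mathcal B_{32}$.

Fix $(p_1,p_2)$ occurring in $\mathcal B_{32}$. Apply Proposition \ref{prop:pairs} with $z_0=p_1$, $w_0=-p_2$, so $z_0-w_0=S$ and $1\le|S|\le\lambda$ for $\lambda$ large. For each completion $(p_3,p_4)$ put $z=-p_3$, $w=p_4$. Then $|z-w-S|=|\sigma_1|\le\lambda^\eta$ and $|z-z_0|=|p_1+p_3|\le\min(|S|,2\lambda^{1+\eta}/|S|)\le T$. So there are fewer than $r$ completions.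

Fix $(p_3,p_4)$ occurring in $\mathcal B_{32}$. For each completion $(p_1,p_2)$ we have $|S+S'|\le\lambda^\eta\le\frac12\lambda^{1/4}<\frac12|S|$, so $\frac12|S|\le|S'|\le2|S|$. In particular $\frac12\lambda^{1/4}\le|S'|\le4\lambda^{3/4+\eta}$, and $1\le|S'|\le\lambda$ for $\lambda$ large. Apply Proposition \ref{prop:pairs} with $z_0=p_3$, $w_0=-p_4$, so $z_0-w_0=S'$, and put $z=-p_1$, $w=p_2$. Then $|z-w-S'|=|\sigma_1|\le\lambda^\eta$. Also $|z-z_0|=|p_1+p_3|\le|S|\le2|S'|$ and $|p_1+p_3||S'|\le2|p_1+p_3||S|\le4\lambda^{1+\eta}$. So again there are fewer than $r$ completions.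

Altogether $\int_0^Lf^4\le(12+6r+1)\|a\|^4$ for $\lambda$ large. Summing over a finite cover of $\mathcal C$ by short arcs proves Theorem \ref{thm:L4}. \qed

\section{Small coordinates for nearly equal chords}\label{sec:minkowski}

We now prove Proposition \ref{prop:pairs}. The differences $(z-z_0,w-w_0)$ are vectors of $\mathbb Z[i]^2\cong\mathbb Z^4$ that may have length about $\lambda^{1/2}$. We show that they lie in a long thin convex body with few lattice points. In a frame adapted to that body they have integer coordinates of size $\lambda^{O(\eta)}$, and the following lemma applies. For $\beta,x\in\mathbb C^d$ write $\beta\cdot x=\sum_m\beta_mx_m$; in this section and the next, this product of $d$-vectors is complex bilinear.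

\begin{lemma}[Rigidity]\label{lem:rigid}
There is an absolute constant $A_0\ge1$ with the following property. Let $1\le d\le4$ and $H\ge1$, and let $x_1=0,x_2,\dots,x_r\in\mathbb Z^d$ be distinct points with $|x_k|_\infty\le H$. Let $\lambda\ge1$ be real, $z,w\in\mathbb C$ and $\beta,\beta'\in\mathbb C^d$, and assume:
\begin{itemize}
\item[(R1)] $|z+\beta\cdot x_k|=|w+\beta'\cdot x_k|=\lambda$ for all $k$;
\item[(R2)] $|\beta_m|\le\lambda^{3/5}$ and $|\beta_m'|\le\lambda^{3/5}$ for all $m$;
\item[(R3)] the real-linear map $\mathbb R^d\to\mathbb C^2$, $x\mapsto(\beta\cdot x,\beta'\cdot x)$, is injective.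
\end{itemize}
Then $\lambda\le A_0H^{A_0}$.
\end{lemma}

No arithmetic condition is placed on $z,w,\beta,\beta'$; all the arithmetic is in the points $x_k$. We prove the lemma in Section \ref{sec:rigidity}. Its polynomial dependence on $H$ dictates the choice
\[
\eta=\frac1{100A_0}\le\frac1{100}.
\]

\begin{proof}[Proof of Proposition \ref{prop:pairs}]
From $1\le|S|\le\lambda$ we get $T\ge2$. Also $T\le2|S|$, and $T^2\le2|S|\cdot4\lambda^{1+\eta}/|S|=8\lambda^{1+\eta}$. Put $Q=\lambda^{2\eta}$.

\emph{Step 1: a convex body.} For $(z,w)\in\mathcal P$ let $u=z-z_0$, $v=w-w_0$ and $\epsilon=u-v=z-w-S$. Then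
\begin{equation}\label{eq:uv}
|\epsilon|\le\lambda^\eta,\qquad|u|\le T,\qquad|v|\le T+\lambda^\eta .
\end{equation}
The equations of the circle are quadratic in $u$ and $v$, but their quadratic terms are small, so they yield linear inequalities. From $|z_0+u|^2=|w_0+v|^2=\lambda^2$ we get $2\operatorname{Re}(\bar z_0u)=-|u|^2$ and $2\operatorname{Re}(\bar w_0v)=-|v|^2$. The first gives $|\operatorname{Re}\bar z_0u|\le T^2$. The difference of the two is much smaller than $T^2$ when $T$ is large, because $u$ and $v$ are close. Indeed $\bar z_0u-\bar w_0v=\bar z_0\epsilon+\bar Sv$ and $v=u-\epsilon$, so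
\[
2\operatorname{Re}(\bar z_0\epsilon+\bar Sv)=|v|^2-|u|^2=|\epsilon|^2-2\operatorname{Re}(\bar u\epsilon),
\]
and $|\operatorname{Re}(\bar z_0\epsilon+\bar Sv)|\le\frac12Q+T\lambda^\eta\le2TQ$. Hence $(u,v)$ lies in
\[
\mathcal K=\bigl\{(u,v)\in\mathbb C^2:\ |\epsilon|\le Q,\ |u|\le T,\ |\operatorname{Re}\bar z_0u|\le T^2,\ |\operatorname{Re}(\bar z_0\epsilon+\bar Sv)|\le2TQ\bigr\},
\]
where $\epsilon=u-v$. Each condition bounds a seminorm of $(u,v)$, and the first two bound $u$ and $v$. So $\mathcal K$ is compact, convex and symmetric about $0$.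

\emph{Step 2: if $0<t<1/(24Q)$, then $t\mathcal K\cap\mathbb Z[i]^2=\{0\}$.} Let $(u,v)$ be in this intersection. Then $\epsilon\in\mathbb Z[i]$ and $|\epsilon|\le tQ<1$, so $\epsilon=0$ and $v=u$. The last two conditions now bound $u$ in two directions, $z_0$ and $S$, which are far from parallel. Let $\omega=z_0/\lambda$ and write $u=(u_1+iu_2)\omega$, $S=(S_1+iS_2)\omega$ with real $u_1,u_2,S_1,S_2$. From $|z_0-S|=|w_0|=|z_0|$ we get $2\lambda S_1=2\operatorname{Re}\bar z_0S=|S|^2$. Since $|S|\le\lambda$, this gives $0\le S_1\le|S|/2$ and hence $|S_2|\ge|S|/2$. Now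
\[
\lambda|u_1|=|\operatorname{Re}\bar z_0u|\le tT^2\le8t\lambda^{1+\eta},\qquad|S_1u_1+S_2u_2|=|\operatorname{Re}\bar Su|\le2tTQ\le4t|S|Q .
\]
The first bound gives $|u_1|\le8tQ$. The second then gives $|S_2u_2|\le4t|S|Q+\frac{|S|}2\cdot8tQ=8t|S|Q$, so $|u_2|\le16tQ$. Thus $|u|\le24tQ<1$ and $u=0$.

\emph{Step 3: coordinates.} Suppose that $\#\mathcal P\ge r$. The pair $(z_0,w_0)$ belongs to $\mathcal P$. Choose $r$ distinct elements of $\mathcal P$ starting with it, and let $V_1=0,V_2,\dots,V_r\in\mathcal K\cap\mathbb Z[i]^2$ be the corresponding distinct vectors $(u,v)$. They may span a proper subspace, so we work in their real span $W$, of dimension $d\in\{1,\dots,4\}$. The group $\Lambda=W\cap\mathbb Z[i]^2$ is discrete and spans $W$, so it is a lattice of rank $d$ in $W$. Identify $W$ with $\mathbb R^d$ by a basis of $\Lambda$, and take volumes and determinants in these coordinates, so that $\Lambda$ becomes $\mathbb Z^d$.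

Minkowski's theorem states that a convex set in $\mathbb R^d$, symmetric about $0$ and of volume greater than $2^d$, contains a nonzero point of $\mathbb Z^d$. By Step 2, $t^d\operatorname{vol}(\mathcal K\cap W)\le2^d$ for all $t<1/(24Q)$, so $\operatorname{vol}(\mathcal K\cap W)\le2^d(24Q)^d$. If $y_1,\dots,y_d\in\mathcal K\cap W$, the convex hull of $\pm y_1,\dots,\pm y_d$ lies in $\mathcal K\cap W$. It is the image of $\{\sum|\tau_m|\le1\}$, of volume $2^d/d!$, under a linear map of determinant $\det(y_1,\dots,y_d)$. Therefore
\begin{equation}\label{eq:det}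
|\det(y_1,\dots,y_d)|\le d!\,(24Q)^d\le24^5Q^4=:H .
\end{equation}

Choose linearly independent $B_1,\dots,B_d$ among the $V_k$, and let $D=\det(B_1,\dots,B_d)$, a nonzero integer. Let $D_m(V)$ be the same determinant with $B_m$ replaced by $V$, and put $x_k=(D_1(V_k),\dots,D_d(V_k))$. Then $x_k\in\mathbb Z^d$, and $|x_k|_\infty\le H$ by \eqref{eq:det}. By Cramer's rule $V_k=\sum_mD_m(V_k)B_m/D$, so the $x_k$ are distinct, and $x_1=0$.

\emph{Step 4: rigidity.} Write $B_m/D=(\beta_m,\beta_m')\in\mathbb C^2$, so that $V_k=(\beta\cdot x_k,\beta'\cdot x_k)$, and take $z=z_0$, $w=w_0$ in Lemma \ref{lem:rigid}. Condition (R1) holds because $(z_0,w_0)+V_k\in\mathcal P\subset E^2$. Condition (R3) holds because the $B_m$ are linearly independent over $\mathbb R$. Each $B_m$ is one of the $V_k$ and $|D|\ge1$, so \eqref{eq:uv} gives $|\beta_m|,|\beta_m'|\le T+\lambda^\eta\le3\lambda^{(1+\eta)/2}+\lambda^\eta$. This is at most $\lambda^{3/5}$ for $\lambda$ above an absolute constant, since $(1+\eta)/2\le0.505$; so (R2) holds. Lemma \ref{lem:rigid} gives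
\[
\lambda\le A_0\bigl(24^5\lambda^{8\eta}\bigr)^{A_0}=A_0\,24^{5A_0}\,\lambda^{8/100},
\]
which is false for $\lambda$ above an absolute constant.
\end{proof}

\section{Rigidity of integer points on two circles}\label{sec:rigidity}

It remains to prove Lemma \ref{lem:rigid}. Without (R3) it fails for $\beta=\beta'=0$. Without (R2) it fails by scaling: take a circle of radius $\lambda_*$ with at least $r$ lattice points $\zeta_1,\dots,\zeta_r$, let $x_k\in\mathbb Z^2$ correspond to $\zeta_k-\zeta_1$, and put $\beta=\beta'=(t,it)$, $z=w=t\zeta_1$; then (R1) and (R3) hold with $\lambda=t\lambda_*$ for every $t\ge1$. Condition (R2) says that the circles look almost flat at the scale of the frame $\beta,\beta'$.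

\subsection{The smallest cases}

If $d=1$, then by (R3) one of $\beta,\beta'$ is nonzero, say $\beta$. The function $|z+\beta x|^2-\lambda^2$ of $x\in\mathbb R$ is a quadratic polynomial with leading coefficient $|\beta|^2$, so at most two points satisfy (R1). The mechanism of the lemma first appears for $d=2$.

\begin{example}\label{ex:conic}
Let $d=2$ and assume that $x\mapsto\beta\cdot x$ alone is a bijection $\mathbb R^2\to\mathbb C$. We show that five points and one circle give $\lambda\le CH^{35}$.

The real polynomial $q(x)=|z+\beta\cdot x|^2-\lambda^2$ vanishes at $x_1,\dots,x_5$, and its quadratic part $|\beta\cdot x|^2$ is positive definite. On a line $q$ has at most two zeros, so no three of the points are collinear. Then $q$ is determined up to a scalar by the points. Indeed, if the real polynomials of degree at most $2$ vanishing at the five points formed a space of dimension at least $2$, some nonzero one would also vanish at a third point of the line through $x_1,x_2$. It would be divisible by the equation of that line, and the cofactor, of degree at most $1$,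 would vanish at $x_3,x_4,x_5$, making them collinear.

Write $x=(s,t)$. Since $x_1=0$, the polynomials in question have the form $g_1s^2+g_2st+g_3t^2+g_4s+g_5t$, and $(g_1,\dots,g_5)$ lies in the kernel of the $4\times5$ matrix of values of the five monomials at $x_2,\dots,x_5$. The matrix has rank $4$, so the kernel is spanned by the vector of signed $4\times4$ minors. Thus $q$ is proportional to a polynomial with integer coefficients $|g_m|\le M=24H^7$, and $4g_1g_3-g_2^2$ is a nonzero integer because the quadratic part is definite.

Now compare two descriptions of the center $x_*=(s_*,t_*)$ of the ellipse $q=0$. It is the critical point of $q$, so $2g_1s_*+g_2t_*=-g_4$ and $g_2s_*+2g_3t_*=-g_5$, and Cramer's rule gives $|x_*|_\infty\le3M^2$. It is also the point where $z+\beta\cdot x_*=0$, so $\lambda=|z|=|\beta\cdot x_*|\le2\lambda^{3/5}|x_*|_\infty$ by (R2). Hence $\lambda^{2/5}\le6M^2$, that is, $\lambda\le(6\cdot24^2)^{5/2}H^{35}$.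
\end{example}

The example has two parts. First, the points determine a curve that does not depend on $\lambda,z,\beta$, and a fixed curve cannot be arbitrarily flat; so $\lambda$ is bounded. Second, the bound is polynomial in $H$ because it comes from polynomial expressions in integers. In general the points need not determine the two quadrics in (R1). We replace the ellipse by a complex curve $X$ lying on every quadric through the points, the center by the multiplicative structure of linear functions on $X$, and the minors by quantifier elimination.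

\subsection{Linear units on a curve}

Let $X\subset\mathbb C^d$ be an irreducible closed algebraic curve. Its coordinate ring $\mathbb C[X]$, the ring of restrictions of polynomials to $X$, is a domain, with fraction field $\mathbb C(X)$. We recall the standard facts that we need. There is a smooth projective curve $\widetilde X$, a compact connected Riemann surface, whose field of meromorphic functions is $\mathbb C(X)$. A nonzero $\phi\in\mathbb C(X)$ has an order $\operatorname{ord}_P\phi\in\mathbb Z$ at each $P\in\widetilde X$, negative at poles and zero for all but finitely many $P$. The family $(\operatorname{ord}_P\phi)_P$ is the divisor of $\phi$. One has $\sum_P\operatorname{ord}_P\phi=0$, and a function with zero divisor is constant.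

Call a unit of $\mathbb C[X]$ \emph{linear} if it is the restriction of a polynomial of degree at most $1$. For instance, on the curve $y_1y_2=1$ in $\mathbb C^2$ the ring is $\mathbb C[y,y^{-1}]$ with $y=y_1$, the units are the monomials $\kappa y^n$, and the linear ones are $\kappa$, $\kappa y$, $\kappa y^{-1}$ with $\kappa\in\mathbb C^*$.

\begin{lemma}\label{lem:units}
The linear units of $\mathbb C[X]$ form finitely many classes modulo $\mathbb C^*$.
\end{lemma}

\begin{proof}
Let $\mathcal I\subset\widetilde X$ be the finite set of points at which some coordinate function of $\mathbb C^d$ has a pole, and for $P\in\mathcal I$ let $b_P$ be the largest pole order of a coordinate function at $P$. Elements of $\mathbb C[X]$ are polynomials in the coordinates, so they have no pole outside $\mathcal I$. If $\phi$ is a unit, this applies to $\phi$ and $1/\phi$, so the divisor of $\phi$ is supported on $\mathcal I$. If $\phi$ is linear, then $\operatorname{ord}_P\phi\ge-b_P$ for $P\in\mathcal I$. The orders sum to zero, so also $\operatorname{ord}_P\phi\le\sum_{P'\in\mathcal I}b_{P'}$.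 Hence finitely many divisors occur. Two units with the same divisor have a quotient with zero divisor, so they are proportional.
\end{proof}

\subsection{Boundedness for fixed points}

For $x=(x_1,\dots,x_r)\in(\mathbb R^d)^r$, let $\Omega_x$ be the set of real $\lambda\ge1$ for which there exist $z,w,\beta,\beta'$ satisfying (R1)--(R3).

\begin{lemma}\label{lem:bounded}
If $1\le d\le4$ and $x_1=0,x_2,\dots,x_r\in\mathbb Z^d$ are distinct, then $\Omega_x$ is bounded.
\end{lemma}

\begin{proof}
\emph{The curve $X$.} Let $\mathcal Q$ be the space of complex polynomials of degree at most $2$ in $d$ variables that vanish at all $x_k$, and let $Y\subset\mathbb C^d$ be their common zero set. Polynomials of degree at most $2$ in at most $4$ variables form a space of dimension at most $\binom62=15$, and the constant $1$ is not in $\mathcal Q$. So $\dim\mathcal Q\le14$, and $Y$ is either $\mathbb C^d$ or an intersection of at most $14$ hypersurfaces of degree at most $2$. The B\'ezout inequality \cite{Heintz} states that the number of irreducible components of an intersection of affine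 hypersurfaces is at most the product of their degrees. If $Y$ were finite, its components would be its points, and $\#Y\le2^{14}<r$, although $Y$ contains $x_1,\dots,x_r$. This is the reason for the choice of $r$. So $Y$ has an irreducible component of positive dimension. If this dimension exceeds $1$, a component of a nonempty proper hyperplane section has dimension one less; repeating, we find an irreducible closed curve $X\subset Y$. The curve $X$ depends only on the points $x_k$.

\emph{Linear units from the circles.} Suppose that there are $\lambda_j\in\Omega_x$ with $\lambda_j\to\infty$ and data $z_j,w_j,\beta_j,\beta_j'$. For $y\in\mathbb C^d$ put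
\[
\ell_j(y)=z_j+\beta_j\cdot y,\qquad\ell_j^*(y)=\bar z_j+\bar\beta_j\cdot y .
\]
At a real point $\ell_j^*=\overline{\ell_j}$, so by (R1) the polynomial $\ell_j\ell_j^*-\lambda_j^2$ vanishes at every $x_k$. It belongs to $\mathcal Q$, hence vanishes on $X$. So $\ell_j\ell_j^*=\lambda_j^2$ on $X$, and $\ell_j|_X$ is a linear unit. By Lemma \ref{lem:units}, along a subsequence $\ell_j|_X=\kappa_j\phi$ with $\kappa_j\in\mathbb C^*$ and a fixed unit $\phi$.

\emph{Flatness makes the units constant.} Fix $y,y'\in X$. Since $x_1=0$, (R1) gives $|z_j|=\lambda_j$. By (R2), $|\beta_j\cdot y|\le\lambda_j^{3/5}\sum_m|y_m|$, so $\ell_j(y)/z_j\to1$, and the same holds at $y'$. Hence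
\[
\frac{\phi(y)}{\phi(y')}=\frac{\ell_j(y)}{\ell_j(y')}\to1 .
\]
The left side does not depend on $j$, so $\phi$ is constant on $X$. Thus $\ell_j$ and $\ell_j^*=\lambda_j^2/\ell_j$ are constant on $X$ for every $j$ in the subsequence. The same argument, applied to the data $w_j,\beta_j'$ along this subsequence, gives a further subsequence on which $w_j+\beta_j'\cdot y$ and $\bar w_j+\overline{\beta_j'}\cdot y$ are constant on $X$ too.

\emph{Contradiction.} Fix such a $j$ and two distinct points $y,y'\in X$, and write $y-y'=c'+ic''$ with $c',c''\in\mathbb R^d$. Then $\beta_j\cdot(c'+ic'')=0$ and $\bar\beta_j\cdot(c'+ic'')=0$. The conjugate of the second equation is $\beta_j\cdot(c'-ic'')=0$. Adding and subtracting gives $\beta_j\cdot c'=\beta_j\cdot c''=0$, and the same computation with $\beta_j'$ gives $\beta_j'\cdot c'=\beta_j'\cdot c''=0$. By (R3), $c'=c''=0$, so $y=y'$, a contradiction.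
\end{proof}

\subsection{The polynomial bound}

Lemma \ref{lem:bounded} gives no rate, and Proposition \ref{prop:pairs} needs one, because there $H$ grows with $\lambda$. The rate comes from the form of the conditions alone. We use two standard facts. The Tarski--Seidenberg theorem, as quantifier elimination over $\mathbb Z$, states: if $\Psi(y,y')$ is a Boolean combination of conditions $P>0$ or $P=0$ with $P\in\mathbb Z[y,y']$ in real variables $y,y'$, then there is a Boolean combination $\Psi_0(y)$ of such conditions with $P\in\mathbb Z[y]$ that holds exactly when $\Psi(y,y')$ holds for some real $y'$. Cauchy's bound states that every root of $c_n\lambda^n+\dots+c_0$ with $c_n\ne0$ has modulus at most $1+\max_{j<n}|c_j/c_n|$.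

\begin{proof}[Proof of Lemma \ref{lem:rigid}]
Fix $d$. The conditions defining $\Omega_x$ are polynomial conditions with integer coefficients in $x$, $\lambda$ and the real and imaginary parts of $z,w,\beta,\beta'$. Indeed, given $\lambda\ge1$, (R1) reads $|z+\beta\cdot x_k|^2=|w+\beta'\cdot x_k|^2=\lambda^2$; (R2) reads $(|\beta_m|^2)^5\le\lambda^6$ and $(|\beta_m'|^2)^5\le\lambda^6$; and (R3) says that the sum of the squares of the $d\times d$ minors of the real $4\times d$ matrix with columns $(\operatorname{Re}\beta_m,\operatorname{Im}\beta_m,\operatorname{Re}\beta_m',\operatorname{Im}\beta_m')$ is positive. By the Tarski--Seidenberg theorem, there are $P_1,\dots,P_n\in\mathbb Z[x,\lambda]$, depending only on $d$, such that the truth of ``$\lambda\in\Omega_x$'' is determined by the signs of the numbers $P_1(x,\lambda),\dots,P_n(x,\lambda)$.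

View each $P_l$ as a polynomial in $\lambda$ whose coefficients are integer polynomials in $x$. There are finitely many of these coefficients for $d\le4$, so there is an absolute $A_1\ge1$ such that each is at most $A_1H^{A_1}$ in absolute value when $|x_k|_\infty\le H$ for all $k$ and $H\ge1$. Now let $x$ be as in the lemma. Each $P_l(x,\cdot)$ either vanishes identically or has integer coefficients with a leading coefficient of modulus at least $1$; this is the second use of integrality. In the latter case Cauchy's bound places its roots in $|\lambda|\le1+A_1H^{A_1}$. So every $P_l(x,\cdot)$ has constant sign on the interval $(1+A_1H^{A_1},\infty)$, which therefore lies inside $\Omega_x$ or is disjoint from it. By Lemma \ref{lem:bounded} it is disjoint from $\Omega_x$. Hence every $\lambda\in\Omega_x$ satisfies $\lambda\le1+A_1H^{A_1}\le A_0H^{A_0}$ with $A_0=A_1+1$.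
\end{proof}

This completes the proof of Proposition \ref{prop:pairs}, and with it the proofs of Theorems \ref{thm:L4} and \ref{thm:sign}.

\begin{thebibliography}{9}

\bibitem{BR}
Jean Bourgain and Zeev Rudnick, \emph{Nodal intersections and $L^p$ restriction theorems on the torus}, arXiv:1308.4247 (2013).

\bibitem{Heintz}
Heintz, 1983.

\end{thebibliography}
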